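\title{The smallest polynomial speeds of hereditary properties of ordered graphs}

\begin{abstract}
Let $\mathcal P$ be a hereditary property of ordered graphs, let $\mathcal P_n$ be the set of its members on the vertex set $[n]$, and let $k\ge1$. We prove that if $|\mathcal P_n|/n^{k-1}$ is unbounded, then $|\mathcal P_n|\ge\sum_{i=0}^k\binom{n-i}{i}$ for every $n\ge1$. This proves a conjecture posed in a paper of Bollob\'as, Brightwell and Morris on properties of speed $\Theta(n^k)$, and the bound is attained for every $k$ and all $n$ simultaneously. The proof replaces $\mathcal P$ by a single infinite ordered graph made of finitely many homogeneous pieces, and counts its finite induced subgraphs by repeatedly fixing the last vertex and recording adjacency to it as a color.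
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{ordered graph} is a graph together with a linear order on its vertex set. An ordered graph with $n$ vertices is identified with a graph on $[n]=\{1,\dots,n\}$ in the usual order, so two ordered graphs are the same exactly when the order-preserving bijection between their vertex sets preserves adjacency. A \emph{hereditary property} $\mathcal P$ is a collection of ordered graphs closed under taking induced ordered subgraphs. We write $\mathcal P_n$ for the set of members of $\mathcal P$ on $[n]$ and call $n\mapsto|\mathcal P_n|$ the \emph{speed} of $\mathcal P$. The property of all ordered graphs has speed $2^{\binom n2}$, and the property of edgeless graphs has speed $1$. We are interested in polynomial speeds: $|\mathcal P_n|=\Theta(n^k)$ means that $cn^k\le|\mathcal P_n|\le Cn^k$ for some constants $0<c\le C$ and all sufficiently large $n$. Throughout, $\mathbb N=\{1,2,\dots\}$, $\binom ab=0$ whenever $a<b$, and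
\[
S_k(n)=\sum_{i=0}^k\binom{n-i}{i}.
\]

\begin{example}\label{ex:matching}
Let $\mathcal M^{(k)}$ be the class of ordered graphs whose edge set consists of at most $k$ pairwise disjoint edges, each joining two consecutive vertices. It is hereditary: deleting vertices deletes some edges and leaves the endpoints of the other edges consecutive. A member on $[n]$ with exactly $i$ edges is a choice of $i$ disjoint pairs $\{j,j+1\}$; contracting each pair to one element gives a bijection with the $i$-element subsets of $[n-i]$. Hence $|\mathcal M^{(k)}_n|=S_k(n)=\Theta(n^k)$.
\end{example}

The condition $|\mathcal P_n|=\Theta(n^k)$ concerns large $n$ only, and its constants are unspecified. Heredity nevertheless makes it say something about every $n$: the large graphs responsible for the growth have induced subgraphs of all smaller orders, and these belong to $\mathcal P$. How few can there be? The following conjecture, posed in~\cite{BBM}, says that $\mathcal M^{(k)}$ is the slowest property of its order of growth: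
\begin{quote}
\emph{if $\mathcal P$ is a hereditary property of ordered graphs, $k\in\mathbb N$, and $|\mathcal P_n|=\Theta(n^k)$, then $|\mathcal P_n|\ge S_k(n)$ for every $n\in\mathbb N$.}
\end{quote}
The case $k=1$, where $S_1(n)=n$, is known. We prove the conjecture for all $k$, under a weaker hypothesis.

\begin{theorem}\label{thm:main}
Let $\mathcal P$ be a hereditary property of ordered graphs and let $k\ge1$. If $|\mathcal P_n|/n^{k-1}$ is unbounded, then $|\mathcal P_n|\ge S_k(n)$ for every $n\in\mathbb N$.
\end{theorem}

If $|\mathcal P_n|=\Theta(n^k)$, then $|\mathcal P_n|/n^{k-1}\to\infty$, so the conjecture follows. By Example~\ref{ex:matching} the bound is attained for every $k$ and all $n$ simultaneously. The proof is self-contained apart from Ramsey's theorem.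

Here is a heuristic reason to expect this answer. A property growing faster than $n^{k-1}$ should contain graphs with $k+1$ long stretches of mutually indistinguishable vertices, separated by $k$ places where something changes; the positions of the changes are $k$ free parameters. A change is witnessed by a vertex $u$ adjacent to one vertex $p$ near that place and not adjacent to another such vertex $q$. Since $u$ is either adjacent or not adjacent to a neighboring stretch, one of $p,q$ may be taken from the stretch, and at most two special vertices are spent on seeing the change. In $\mathcal M^{(k)}$ every change costs exactly two vertices, and all changes look alike, so that showing any $i$ of them produces the same $\binom{n-i}i$ graphs. Both features make the count small. The difficulty is that in general the witness $u$ may lie anywhere and may serve several places at once, while a bound valid for every $n$ allows no loss in lower-order terms. Already for $k=1$ there are extremal properties of a different shape: the graphs on $[n]$ with edge set $\{\{1,j\}:2\le j\le t\}$, $1\le t\le n$, form a hereditary property of speed $n$.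

Sections~\ref{sec:patterns} and~\ref{sec:reduction} make the first half of the heuristic precise: $\mathcal P$ contains all finite induced subgraphs of a \emph{pattern}, an infinite ordered graph with $k+1$ homogeneous blocks. Section~\ref{sec:counting} counts these subgraphs by hand for $k=1$ and states the stronger theorem, about vertex-colored patterns, that can be proved by induction. Section~\ref{sec:ops} collects the operations on patterns, and Sections~\ref{sec:P} and~\ref{sec:N} carry out the induction.

\section{Patterns}\label{sec:patterns}

From now on graphs are ordered and their vertices are colored with finitely many colors; an uncolored graph is a graph with one color. Isomorphisms preserve order, adjacency and colors. We write $u\sim v$ for adjacency. A subset of a linearly ordered set is \emph{convex} if it contains every element lying between two of its elements.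

\begin{definition}\label{def:prepattern}
A \emph{prepattern} $H$ is a linearly ordered set $\Omega$ with a graph, a coloring $c$, and a partition of $\Omega$ into finitely many convex sets, called \emph{items}, such that
\begin{itemize}
\item every item is a single vertex (a \emph{point}) or is order-isomorphic to $\mathbb Q$ (a \emph{block}), and at least one item is a block;
\item $c$ is constant on each item;
\item the adjacency of two distinct vertices depends only on their items.
\end{itemize}
The items are linearly ordered, and $[Y,Y']$ denotes the union of the items from $Y$ to $Y'$ inclusive. The blocks are denoted $A_0<\dots<A_k$, and $k\ge0$ is the \emph{degree} of $H$. The sets $I_i=[A_i,A_{i+1}]$, $0\le i<k$, are the \emph{spans}. A span is \emph{mixed} if it contains two colors and \emph{monochromatic} otherwise; $r(H)$ is the number of mixed spans. A vertex $u$ \emph{splits} $I_i$ if there are $p,q\in I_i\setminus\{u\}$ with $u\sim p$ and $u\not\sim q$.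
\end{definition}

The blocks are the long stretches of the heuristic and the spans are the places where a change should occur. A change can be seen in the colors, if the span is mixed, or in the edges, if some vertex splits it. A \emph{pattern} is a prepattern in which every span shows a change:
\begin{itemize}
\item[(S)] every monochromatic span is split by some vertex.
\end{itemize}
We say that (S) \emph{holds for $I_i$} if $I_i$ is mixed or is split by some vertex. A \emph{graph of $H$} is a colored ordered graph on some $[n]$, $n\ge0$, that is isomorphic to an induced subgraph of $H$; the vertices of that subgraph \emph{realize} it. Let $f_H(n)$ be the number of graphs of $H$ on $[n]$. Then $f_H(0)=1$ and $f_H(n)\ge1$. A graph \emph{ends in} a color $\chi$ if its last vertex has color $\chi$.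

\begin{example}\label{ex:matchingpattern}
Take one color and blocks $A_0,\dots,A_k$, put two adjacent points $p_i<q_i$ between $A_i$ and $A_{i+1}$ for each $i<k$, and take no other edges. Then $p_i$ splits $I_i$, so this is a pattern of degree $k$. Its graphs are the members of $\mathcal M^{(k)}$, so $f_H=S_k$. If we omit the points, we get a prepattern of degree $k$ with $f_H=1$: without (S) the degree carries no information.
\end{example}

The following facts are used throughout.
\begin{itemize}
\item[(F1)] \emph{Splitting is a relation between items.} For items $Y,P$ that are not one and the same point, write $Y\sim P$ if distinct vertices of $Y$ and $P$ are adjacent. A vertex $u$ with item $Y$ splits $I_i$ if and only if there are items $P,Q\subseteq I_i$, both different from $\{u\}$, with $Y\sim P$ and $Y\not\sim Q$. This depends only on $Y$, and we say that $Y$ splits $I_i$.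
\item[(F2)] \emph{Blocks can be cut.} If $w$ lies in a block, the \emph{lower part} $\{v<w\}$ and the \emph{upper part} $\{v>w\}$ of the block are again order-isomorphic to $\mathbb Q$. Consequently, a graph realized by vertices in items $\le A_i$ is also realized by vertices below any given vertex $w$ that lies in or after $A_i$: if $w\in A_i$, replace the vertices used in $A_i$ by equally many vertices of the lower part. This is the reason for using $\mathbb Q$ in place of long finite stretches, whose lengths would have to be tracked.
\item[(F3)] \emph{Deletion.} If $H'$ is obtained from $H$ by deleting vertices, every graph of $H'$ is a graph of $H$.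
\item[(F4)] \emph{Reversal.} Reversing the order of a pattern gives a pattern with the same degree, the same $r$ and the same $f$.
\item[(F5)] \emph{Isolated vertices.} An isolated vertex splits nothing, and a span that is split contains a non-isolated vertex.
\end{itemize}
When a new prepattern is made by deleting items, cutting blocks and refining the coloring, we keep the names of the items and spans. An item \emph{survives} if it is kept or cut. By (F1), if $Y$ and all items of $I_i$ survive, then $Y$ splits $I_i$ in the new prepattern if and only if it does so in the old one.

\section{From properties to patterns}\label{sec:reduction}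

\begin{proposition}\label{prop:reduction}
Let $k\ge1$ and let $\mathcal P$ be a hereditary property with $|\mathcal P_n|/n^{k-1}$ unbounded. Then there is a one-colored pattern $H$ of degree $k$ all of whose finite induced subgraphs belong to $\mathcal P$.
\end{proposition}

The finite counterpart of ``lying in one block'' is the following. Vertices $u,v$ of a graph are \emph{twins} if $N(u)\setminus\{v\}=N(v)\setminus\{u\}$, where $N$ denotes the neighborhood. Thus $p,q$ fail to be twins exactly when some $u\ne p,q$ is adjacent to exactly one of them. Twins remain twins in induced subgraphs.

\begin{lemma}\label{lem:twins}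
Being twins is an equivalence relation. A set of pairwise twins is a clique or an independent set, every vertex outside it is adjacent to all or none of it, and two disjoint such sets are joined by all possible edges or by none.
\end{lemma}

\begin{proof}
Let $u,v,w$ be distinct, with $u,v$ twins and $v,w$ twins. For $t\notin\{u,v,w\}$ we have $t\sim u\iff t\sim v\iff t\sim w$. For $t=v$: $v\sim u\iff w\sim u$ because $v,w$ are twins, and $w\sim u\iff w\sim v$ because $u,v$ are twins; so $v\sim u\iff v\sim w$. Hence $u,w$ are twins. For the other statements, replacing one vertex of a pair by a twin different from the other vertex does not change adjacency, and any two of the pairs to be compared are linked by such replacements.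
\end{proof}

A \emph{$(k,M)$-configuration} is an ordered graph whose vertex set is a disjoint union $C_0\cup\dots\cup C_k\cup X$ with $C_0<\dots<C_k$, $|C_i|=M$ and $|X|\le3k$, such that each $C_i$ is convex and consists of pairwise twins, and for each $i<k$ there are vertices $p,q$ in the convex hull of $C_i\cup C_{i+1}$ and a vertex $u\ne p,q$ adjacent to exactly one of them.

\begin{lemma}\label{lem:config}
If a hereditary property $\mathcal P$ contains a $(k,M)$-configuration for every $M$, then there is a one-colored pattern of degree $k$ all of whose finite induced subgraphs belong to $\mathcal P$.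
\end{lemma}

\begin{proof}
Let $M\ge2$. By Lemma~\ref{lem:twins} a $(k,M)$-configuration is determined by $M$ and its \emph{type}: the order of the pieces (the sets $C_i$ and the vertices of $X$) and the adjacencies between and inside the pieces. There are finitely many types, so one type occurs in $\mathcal P$ for infinitely many $M$. Replacing each $C_i$ by a block $A_i$ gives a one-colored prepattern $H$ of degree $k$. A finite induced subgraph of $H$ uses finitely many vertices of each block, so it is an induced subgraph of a large configuration of this type and belongs to $\mathcal P$ by heredity. Conversely a configuration of this type embeds in $H$ with $C_i\subseteq A_i$, and its vertices $u,p,q$ show that $I_i$ is split.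
\end{proof}

We use Ramsey's theorem in this form: for all $C,L$ there is $N$ such that whenever the pairs of an $N$-element set are colored with $C$ colors, some $L$-element subset has all its pairs of one color.

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
By Lemma~\ref{lem:config} it suffices to find a $(k,M)$-configuration in $\mathcal P$ for every $M$. For an ordered graph $G$ on $[N]$, a \emph{break} is a pair $j,j+1$ of non-twins. The breaks cut $[N]$ into \emph{homogeneous intervals}, each consisting of pairwise twins by Lemma~\ref{lem:twins}; let $b(G)$ be their number. We show that configurations exist if there are many breaks or $k+1$ long homogeneous intervals, and that otherwise the speed is $O(n^{k-1})$.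

\emph{Case 1: $b$ is unbounded on $\mathcal P$.} Here the breaks supply the witnesses, and Ramsey's theorem produces the sets of twins. Fix $M$ and $L\ge\max(3,(k+1)M+k)$. Take $G\in\mathcal P$ with many breaks. Every second break gives pairs $p_1<q_1<p_2<q_2<\cdots$ and vertices $u_j\ne p_j,q_j$ adjacent to exactly one of $p_j,q_j$. Color a pair of indices $i<j$ by recording, for each member of the triple $(p_i,q_i,u_i)$ and each member of $(p_j,q_j,u_j)$, whether the first is smaller than, equal to or larger than the second, and whether they are adjacent. At most $6^9$ colors occur, so we may pass to $L$ indices, renumbered $1,\dots,L$, on which the record is the same for all $i<j$. Then $u_i\ne p_j$ for $i\ne j$. Indeed, if $u_i=p_j$ for some $i<j$, this holds for all $i<j$ and $p_2=u_1=p_3$; if $u_j=p_i$ for some $i<j$, then $p_1=u_3=p_2$; both are false.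

Choose indices $J_0<\{j_1\}<J_1<\dots<\{j_k\}<J_k$ with $|J_l|=M$, and put $C_l=\{p_j:j\in J_l\}$ and $X=\bigcup_{l}\{p_{j_l},q_{j_l},u_{j_l}\}$. The set $X$ is disjoint from the $C_l$. If $v\in X$ comes from the triple with index $j_m$, then the order and the adjacency between $v$ and $p_j$, for $j\ne j_m$, depend only on whether $j<j_m$, so they are constant for $j\in J_l$. Also the $p_j$ are all adjacent or all nonadjacent to each other. Hence in the subgraph induced on $C_0\cup\dots\cup C_k\cup X$ each $C_l$ is convex and consists of pairwise twins. Finally $C_{l-1}<p_{j_l}<q_{j_l}<C_l$, and $u_{j_l}$ is adjacent to exactly one of $p_{j_l},q_{j_l}$. This is a $(k,M)$-configuration in $\mathcal P$.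

\emph{Case 2: for every $M$ some $G\in\mathcal P$ has homogeneous intervals $B_0<\dots<B_k$ of size at least $(3k+1)M+3k$.} For $i<k$ let $p_i$ be the last vertex of $B_i$ and $q_i=p_i+1$; this pair is a break, so some $u_i\ne p_i,q_i$ is adjacent to exactly one of them. Put $X=\{p_i,q_i,u_i:i<k\}$. The set $B_i\setminus X$ has at least $(3k+1)M$ vertices and $X$ cuts it into at most $3k+1$ intervals, so one of these contains $M$ consecutive vertices; call this set $C_i$. It is convex and consists of pairwise twins. Since $p_i,q_i\in X$, $p_i$ is the last vertex of $B_i$, and $q_i$ is at most the first vertex of $B_{i+1}$, we have $C_i<p_i<q_i<C_{i+1}$. So $C_0\cup\dots\cup C_k\cup X$ induces a $(k,M)$-configuration.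

\emph{Case 3: neither.} There are $B,M'$ such that every $G\in\mathcal P$ has at most $B$ homogeneous intervals, at most $k$ of them \emph{large}, that is, of size greater than $M'$. By Lemma~\ref{lem:twins}, $G\in\mathcal P_n$ is determined by the sizes of its homogeneous intervals, in order, and a symmetric $0/1$ matrix giving the adjacency between and inside them. The number of intervals, the matrix, the set of large intervals and the sizes of the others can be chosen in a number of ways bounded independently of $n$. If $n>BM'$ there is at least one large interval, and the at most $k$ large sizes have a prescribed sum, so they can be chosen in at most $(n+1)^{k-1}$ ways. Thus $|\mathcal P_n|=O(n^{k-1})$, contrary to the hypothesis. This is the only place where the hypothesis on the speed is used.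
\end{proof}

\section{The counting theorem}\label{sec:counting}

It remains to show that every one-colored pattern of degree $k$ has $f_H(n)\ge S_k(n)$.

\subsection{Degree one}\label{sub:one}

Let $H$ be a one-colored pattern with blocks $A_0<A_1$. We show that $f_H(n)\ge n$ for $n\ge1$.

Suppose first that $I_0$ is split by a vertex $w$ in or after $A_1$. Mark each vertex of $I_0$ below $w$ by $1$ or $0$ according to whether it is adjacent to $w$. Marks are constant on items, and both marks occur by (F1). Read the marks along $m$ increasing vertices. If $A_0$ has mark $x$ and $A_1$ has mark $y\ne x$, we can read the words $x^ty^{m-t}$ for $0\le t\le m$. If both blocks have mark $x$, a point between them has the other mark $y$, and we can read $x^m$ and $x^tyx^{m-1-t}$ for $0\le t\le m-1$. Either way there are $m+1$ words. Take $m=n-1$ and add $w$ as the last vertex: different words give different neighborhoods of vertex $n$, hence $n$ different graphs of $H$. By (F4) the same holds if $I_0$ is split by a vertex in or before $A_0$.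

Otherwise $I_0$ is split only by points between the blocks; let $u$ be one. Every vertex of $A_0\cup A_1$ is adjacent to all or to none of the other vertices of $I_0$, and the adjacency between $A_0$ and $A_1$ shows that the alternative is the same for both blocks. Complementing $H$ changes neither $f_H$ nor the splitting relation, so we may assume that the blocks have no neighbors in $I_0$. Then $u$ has a neighbor $p\in I_0$, which is again a point between the blocks. Taking $t$ vertices of $A_0$, the vertices $u,p$, and $n-2-t$ vertices of $A_1$ gives $n-1$ graphs with one edge, and the edgeless graph is the $n$th.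

The first case contains the method. Fixing the last vertex costs one vertex and turns a change in the edges into a change in colors, which can then be located at the cost of at most one more vertex. In higher degree the fixed vertex splits some spans and not others, so the induction has to treat colored patterns with both kinds of spans. The operation is the following, where $\mathbf 1_{v\sim w}$ is $1$ if $v\sim w$ and $0$ otherwise.

\begin{definition}\label{def:trunc}
Let $w$ be a vertex of a prepattern $H$ lying in or after $A_0$. The \emph{truncation} $H|w$ is the prepattern on $\{v:v<w\}$ with colors $(c(v),\mathbf 1_{v\sim w})$; if $w$ lies in a block, that block is cut to its lower part.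
\end{definition}

\subsection{The numbers $U_{k,d}$ and $Q_m$}

Put $t^+=\max(t,0)$ and, for integers $k,d,m,n\ge0$,
\[
U_{k,d}(n)=\sum_{i=0}^k\binom{n-(i-d)^+}{i},\qquad Q_m(n)=\sum_{i=0}^m\binom ni,\qquad U_{-1,d}=Q_{-1}=0 .
\]
The term $\binom{n-(i-d)^+}i$ counts the ways to place $i$ disjoint intervals in $[n]$ of which the first $\min(i,d)$ have length one and the others length two (contract the latter). So $U_{k,d}$ describes $k$ changes of which $d$ are cheap. It interpolates between $U_{k,0}=S_k$ and $U_{k,d}=Q_k$ for $d\ge k$. With the convention $\binom ab=0$ for $a<b$, also when $a<0$, Pascal's rule $\binom ab=\binom{a-1}b+\binom{a-1}{b-1}$ holds for all $a\in\mathbb Z$ and $b\ge1$, and $\binom ab$ is nondecreasing in $a$.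

\begin{lemma}\label{lem:numbers}
Let $k,d,m,n\ge0$.
\begin{itemize}
\item[(U0)] $U_{k,d}(0)=1$; $U_{k,d}(n)$ is nondecreasing in $k,d,n$, and $Q_m(n)$ in $m,n$.
\item[(U1)] If $d,n\ge1$, then $U_{k,d}(n)=U_{k,d}(n-1)+U_{k-1,d-1}(n-1)$.
\item[(U2)] If $n\ge2$, then $U_{k,0}(n)=U_{k,0}(n-1)+U_{k-1,0}(n-2)$. Also $U_{k,0}(1)=1$.
\item[(U3)] If $n\ge1$, then $U_{k,d}(n)=U_{k,d+1}(n-1)+Q_{\min(d,k)-1}(n-1)$.
\item[(U4)] If $d,n\ge1$, then $U_{k,d}(n)\le U_{k,d-1}(n)+U_{k-1,d-1}(n-1)$.
\item[(U5)] If $n\ge1$, then $Q_m(n)=Q_m(n-1)+Q_{m-1}(n-1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(U0) follows from the monotonicity of $\binom ab$ in $a$; for $n=0$ only the term $i=0$ is nonzero. In the other items the terms $i=0$ of the left side and of the first sum on the right are both $1$, and we compare the terms $i\ge1$.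

(U1) By Pascal's rule $\binom{n-(i-d)^+}i=\binom{n-1-(i-d)^+}i+\binom{n-1-(i-d)^+}{i-1}$, and since $i-d=(i-1)-(d-1)$ the last summand is the term $i-1$ of $U_{k-1,d-1}(n-1)$. (U5) is Pascal's rule applied to $\binom ni$.

(U2) $\binom{n-i}i=\binom{(n-1)-i}i+\binom{(n-2)-(i-1)}{i-1}$, and $\binom{1-i}i=0$ for $i\ge1$.

(U3) For $i\ge d+1$ the terms agree, since $n-(i-d)=(n-1)-(i-(d+1))$. For $1\le i\le\min(d,k)$ they differ by $\binom ni-\binom{n-1}i=\binom{n-1}{i-1}$, and these differences add up to $Q_{\min(d,k)-1}(n-1)$.

(U4) The terms $i\le d-1$ of $U_{k,d}(n)$ and $U_{k,d-1}(n)$ agree, and for $d\le i\le k$ they differ by $\binom{n-(i-d)}i-\binom{n-1-(i-d)}i=\binom{n-1-(i-d)}{i-1}$, which is the term $i-1$ of $U_{k-1,d-1}(n-1)$.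
\end{proof}

\subsection{Normal patterns and the statement}

The natural statement to prove is $f_H(n)\ge U_{k,r}(n)$ for a pattern of degree $k$ with $r$ mixed spans, but it does not carry its own induction. Suppose the last item is $A_k$, and let $a\in A_k$. The graphs ending in the color of $A_k$ number at least $f_{H|a}(n-1)$, and for the others color words give $Q_{r-1}(n-1)$ (Lemma~\ref{lem:words} below). By (U3) we need $f_{H|a}(n-1)\ge U_{k,r+1}(n-1)$. If $a$ splits no monochromatic span, then $H|a$ has only $r$ mixed spans, and the inductive bound is short by one in the second index. The truncation $H|a$ has an extra property, however: the color of a vertex determines its adjacency to the last block.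

\begin{definition}\label{def:normal}
A pattern of degree $k$ is \emph{normal} if its first item is $A_0$, its last item is $A_k$, and for each color $\chi$ either all or none of the pairs of distinct vertices $v,a$ with $c(v)=\chi$ and $a\in A_k$ are adjacent.
\end{definition}

\begin{theorem}\label{thm:count}
For every $n\ge0$ the following hold.
\begin{itemize}
\item[$(P_n)$] Every pattern $H$ of degree $k\ge0$ satisfies $f_H(n)\ge U_{k,r(H)}(n)$.
\item[$(N_n)$] Every normal pattern $H$ of degree $k$ with $r(H)\ge1$ satisfies $f_H(n)\ge U_{k,r(H)+1}(n)$.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]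
Take $H$ from Proposition~\ref{prop:reduction}. It has one color, so $r(H)=0$, and $(P_n)$ gives $|\mathcal P_n|\ge f_H(n)\ge U_{k,0}(n)=S_k(n)$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,-0.12) rectangle (1.8,0.12);
\draw (3,-0.12) rectangle (4.8,0.12);
\draw (6.8,-0.12) rectangle (8.6,0.12);
\node at (0.9,0.45) {$A_0$};
\node at (3.9,0.45) {$A_1$};
\node at (7.7,0.45) {$A_2$};
\fill (2.4,0) circle (0.1);
\node at (2.4,0.45) {$b$};
\draw (5.5,0)--(6.1,0);
\draw[fill=white] (5.4,0) circle (0.1);
\draw[fill=white] (6.2,0) circle (0.1);
\node at (5.4,0.45) {$p$};
\node at (6.2,0.45) {$q$};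
\draw[|-|] (0,-0.5)--node[below]{$I_0$}(4.8,-0.5);
\draw[|-|] (3,-1.1)--node[below]{$I_1$}(8.6,-1.1);
\end{tikzpicture}
\caption{A normal pattern of degree $2$, ordered from left to right. The rectangles are blocks (copies of $\mathbb Q$) and the dots are points; $b$ is black, all other vertices are white, and $pq$ is the only edge. The span $I_0$ is mixed; the span $I_1$ is monochromatic and is split by $p$.}
\label{fig:pattern}
\end{figure}

\begin{example}\label{ex:normal}
For the pattern of Figure~\ref{fig:pattern}, $k=2$ and $r=1$. Its graphs on $[n]$, $n\ge1$, show neither change ($1$ graph), only the black vertex ($n$), only the edge ($n-1$), or the black vertex and a later edge ($\binom{n-1}2$). The total is $1+n+\binom n2=U_{2,2}(n)$, so $(N_n)$ holds with equality. The gain over $U_{2,1}(n)=1+n+\binom{n-1}2$ comes from the fact that the two changes look different. When $r=0$ they may all look alike: the pattern of Example~\ref{ex:matchingpattern} is normal and has $f_H(1)=1<2=U_{k,1}(1)$ for $k\ge1$. So the hypothesis $r(H)\ge1$ in $(N_n)$ cannot be dropped.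
\end{example}

We prove Theorem~\ref{thm:count} by induction in the order $P_0,N_0,P_1,N_1,\dots$. Both $(P_0)$ and $(N_0)$ hold by (U0), and $(P_n)$ holds for $k=0$ because $U_{0,0}=1$.

\section{Operations on patterns}\label{sec:ops}

Each lemma of this section records what an operation does to the degree, to $r$, to condition (S) and to $f$.

\begin{lemma}[deleting points]\label{lem:delete}
Let $D$ be a set of points of a pattern $H$, none lying in a monochromatic span. Suppose that every mixed span stays mixed after $D$ is deleted and every monochromatic span is split by an item outside $D$. Then $H-D$ is a pattern with the same degree, the same monochromatic spans and the same $r$.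
\end{lemma}

\begin{proof}
The blocks are unchanged. The monochromatic spans are unchanged as sets and are split by surviving items, and the mixed spans stay mixed.
\end{proof}

The splitting condition holds automatically if no point of $D$ splits a monochromatic span, by (S) for $H$.

\begin{lemma}[truncation]\label{lem:trunc}
Let $H$ be a prepattern, $w$ a vertex in or after $A_0$, $X$ its item, and $A_j$ the last block with $A_j\le X$. Then $H|w$ has degree $j$, and for $i<j$:
\begin{itemize}
\item[(i)] if $I_i$ is mixed in $H$, it is mixed in $H|w$;
\item[(ii)] if $I_i$ is monochromatic in $H$, it is mixed in $H|w$ if and only if $w$ splits it;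
\item[(iii)] if $I_i$ is monochromatic in $H$ and is split by an item $Y\le X$, then (S) holds for $I_i$ in $H|w$.
\end{itemize}
Moreover, appending $w$ is an injection from the $(n-1)$-vertex graphs of $H|w$ to the $n$-vertex graphs of $H$ ending in color $c(w)$.
\end{lemma}

\begin{proof}
For $i<j$ all items of $I_i$ survive, and $w$ is not a point of $I_i$. This gives (i). By (F1), $w$ splits $I_i$ if and only if two items of $I_i$ differ in their adjacency to $w$, which gives (ii). In (iii), if $Y=X$ then $w$ splits $I_i$, which becomes mixed; otherwise $Y<X$ survives and still splits $I_i$. Finally, if $W$ is a finite set of vertices below $w$, the graph of $H|w$ realized by $W$ and the graph of $H$ realized by $W\cup\{w\}$ determine each other, because the second coordinate of the color is the adjacency to the last vertex.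
\end{proof}

\begin{lemma}\label{lem:normal}
If $H$ is a pattern of degree $k$ with first item $A_0$ and last item $A_k$, and $a\in A_k$, then $H|a$ is a normal pattern of degree $k$ with $r(H|a)\ge r(H)$.
\end{lemma}

\begin{proof}
All items are $\le A_k$, so $H|a$ is a pattern of degree $k$ with $r(H|a)\ge r(H)$ by Lemma~\ref{lem:trunc}. Its first and last items are blocks, and $\mathbf 1_{v\sim a}$ is the adjacency of $v$ to the vertices of $A_k$.
\end{proof}

To count graphs whose last vertex $w$ is not isolated, we must count graphs of $H|w$ in which a given color occurs. We do this by fixing a second vertex $y$, chosen so that it can be recognized in the finite graph: it is the last, or the first, vertex of its color.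

\begin{lemma}[selection]\label{lem:select}
Let $\chi$ be a color occurring in a pattern $H$, let $E$ be the last item of color $\chi$, and let $y\in E$. Let $H^y$ be obtained by deleting $y$ and all $v\in E$ with $v>y$ and giving each remaining vertex $v$ the color $(c(v),\mathbf 1_{v\sim y},\mathbf 1_{v<y})$. Then $H^y$ is a pattern of the same degree, in which all items of $H$ survive except $E$ when $E=\{y\}$ is a point. Mixed spans stay mixed, and every span containing $y$ as a point is mixed in $H^y$. At least $f_{H^y}(n-1)$ of the $n$-vertex graphs of $H$ contain the color $\chi$. The same holds if $E$ is the first item of color $\chi$ and we delete $y$ and all $v\in E$ with $v<y$.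
\end{lemma}

\begin{proof}
The new colors are constant on the surviving items, and every block survives. If $y$ is a point of $I_i$, then $A_i<y<A_{i+1}$ and the third coordinate makes $I_i$ mixed. Otherwise all items of $I_i$ survive. Then a mixed $I_i$ stays mixed. A monochromatic $I_i$ is split in $H$ by some item $Y$; if $Y=\{y\}$, the second coordinate makes $I_i$ mixed, and otherwise $Y$ survives and still splits $I_i$. So $H^y$ is a pattern. Let $W$ be a finite set of vertices of $H^y$. The graph of $H^y$ realized by $W$ determines the graph of $H$ realized by $W\cup\{y\}$, since the colors give the position and the neighbors of $y$. Conversely, $y$ is the last vertex of color $\chi$ in $W\cup\{y\}$, so the second graph determines the position of $y$ and hence the first graph. The ``first'' version follows by (F4).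
\end{proof}

A truncation may remove all items that split some span. If this happens to a single span, we lose one in the degree and nothing else.

\begin{lemma}[merging]\label{lem:merge}
Let $H$ be a prepattern of degree $k\ge1$ in which (S) holds for all spans $I_i$ with $i\ne h$. Then $H$ is a pattern, or deleting $A_{h+1}$ gives a pattern of degree $k-1$ with $r(H)$ mixed spans. In both cases $(P_m)$ implies $f_H(m)\ge U_{k-1,r(H)}(m)$.
\end{lemma}

\begin{proof}
Suppose that (S) fails for $I_h$. Then $I_h$ has one color and every vertex $u$ is adjacent to all or none of $I_h\setminus\{u\}$. In particular $I_h$ is a clique or an independent set, and every permutation of $I_h$, extended by the identity, preserves adjacency and colors. After $A_{h+1}$ is deleted, the spans $I_i$ with $i\notin\{h,h+1\}$ are unchanged, $I_h$ disappears, and, if $h+1<k$, the span $I_{h+1}$ is replaced by $J=(I_h\cup I_{h+1})\setminus A_{h+1}$. All of $I_h$ has the color of $A_{h+1}$, so $J$ and $I_{h+1}$ contain the same colors. Hence the number of mixed spans is unchanged. Consider a monochromatic new span, and let $u,p,q$ witness that the corresponding $I_i$, $i\ne h$, is split in $H$. Apply a permutation of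 $I_h$ that moves those of $u,p,q$ lying in $A_{h+1}$ to vertices of $A_h\setminus\{u,p,q\}$ and fixes the rest of $u,p,q$. If $i\ne h+1$, then $p,q\notin A_{h+1}$, so $p,q$ stay in $I_i$; if $i=h+1$, the images of $p,q$ lie in $J$. The images avoid $A_{h+1}$ and witness that the new span is split. The last sentence follows from (F3) and (U0).
\end{proof}

The next lemma generalizes the count of words in Section~\ref{sub:one}. The \emph{word} of vertices $v_1<\dots<v_m$ is $c(v_1)\cdots c(v_m)$; vertex sets with different words realize different graphs.

\begin{lemma}[words]\label{lem:words}
Let $H$ be a prepattern of degree $k$ and $r=r(H)$.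
\begin{itemize}
\item[(i)] At least $Q_r(m)$ words of length $m$ are realized in $[A_0,A_k]$.
\item[(ii)] If $n\ge1$ and $\chi$ is any color, at least $Q_{r-1}(n-1)$ of the $n$-vertex graphs of $H$ end in a color other than $\chi$.
\item[(iii)] If $n\ge1$ and $z$ lies in or after $A_k$, at least $Q_r(n-1)$ of the $n$-vertex graphs of $H$ end in color $c(z)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Induct on $m$, over all prepatterns. If $m=0$ or $r=0$, then $Q_r(m)=1$ and there is nothing to prove. Let $m,r\ge1$, let $I_s$ be the last mixed span, and let $\chi$ be any color. The span $I_s$ contains a vertex $z$ of color other than $\chi$, and $z$ lies in or after $A_s$. The restriction of $H$ to $[A_0,A_s]$ has $r-1$ mixed spans, so it realizes $Q_{r-1}(m-1)$ words of length $m-1$; by (F2) they are realized below $z$, and appending $z$ gives $Q_{r-1}(m-1)$ words of length $m$ that do not end in $\chi$. Now take $\chi=c(A_{s+1})$. The restriction to $[A_0,A_{s+1}]$ has $r$ mixed spans, and in the same way a vertex of $A_{s+1}$ can be appended to $Q_r(m-1)$ words, giving words that end in $\chi$. The total is $Q_r(m)$ by (U5).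

(ii) is empty for $r=0$, and for $r\ge1$ it was shown above with $m=n$. For (iii), realize the words of (i) with $m=n-1$ below $z$ by (F2) and append $z$.
\end{proof}

\medskip\noindent\textbf{Toggling.} Fix a set $T$ of unordered pairs of colors, equal colors allowed, and complement the adjacency of every two vertices whose pair of colors lies in $T$. This is an involution on colored graphs on $[n]$ that commutes with taking induced subgraphs, so it preserves $f_H$; it preserves the items, the colors, the degree and $r$. If $I_i$ is monochromatic and $p,q\in I_i\setminus\{u\}$, then the pairs $up$ and $uq$ are both complemented or both kept, so the relation ``$u$ splits the monochromatic span $I_i$'' is preserved, and patterns go to patterns. Normality is preserved because all pairs between a color class and $A_k$ are treated alike. In a normal pattern, toggling the pairs $\{\chi,c(A_k)\}$ for the colors $\chi$ adjacent to $A_k$ makes all vertices of $A_k$ isolated.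

\section{General patterns}\label{sec:P}

The first lemma finds the analog of the edge $up$ in the second case of Section~\ref{sub:one}: two vertices are spent, and one block is given up.

\begin{lemma}\label{lem:edge}
Let $n\ge2$ and assume $(P_{n-2})$. Let $H$ be a one-colored pattern of degree $k\ge1$ with first item $A_0$ and last item $A_k$, in which the vertices of $A_k$ are isolated. Then at least $U_{k-1,0}(n-2)$ of the $n$-vertex graphs of $H$ have a non-isolated last vertex.
\end{lemma}

\begin{proof}
The span $I_{k-1}$ is monochromatic, hence split, so by (F5) the last item $X$ with non-isolated vertices satisfies $A_{k-1}\le X<A_k$. Let $w\in X$. The neighbors of $w$ are not isolated, so they lie in items $\le X$, and $w$ has a neighbor below it (from the lower part of $X$ if $X\sim X$). The items after $X$ split nothing, so $H|w$ is a pattern of degree $k-1$ by Lemma~\ref{lem:trunc}. Apply Lemma~\ref{lem:select} to $H|w$ and the color of the neighbors of $w$. It gives a pattern $K$ of degree $k-1$, and at least $f_K(n-2)\ge U_{k-1,0}(n-2)$ graphs of $H|w$ on $n-1$ vertices contain a neighbor of $w$. Append $w$.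
\end{proof}

\begin{proof}[Proof of $(P_n)$ for $n\ge1$, assuming $(P_{n'})$ and $(N_{n'})$ for $n'<n$]
Let $H$ be a pattern of degree $k\ge1$ and $r=r(H)\le k$. By (U3),
\begin{equation}\label{eq:P}
U_{k,r}(n)=U_{k,r+1}(n-1)+Q_{r-1}(n-1).
\end{equation}
By Lemmas~\ref{lem:trunc} and~\ref{lem:words}(ii), for every vertex $w$ in or after $A_k$ there are $f_{H|w}(n-1)$ graphs ending in color $c(w)$ and $Q_{r-1}(n-1)$ graphs ending in another color. So we are done as soon as we find such a $w$ with $f_{H|w}(n-1)\ge U_{k,r+1}(n-1)$.

\emph{Step 1: points outside $[A_0,A_k]$.} Suppose that the last item is a point $e$. If $e$ splits a monochromatic span, then $H|e$ is a pattern of degree $k$ with $r(H|e)\ge r+1$ by Lemma~\ref{lem:trunc}, and $(P_{n-1})$ gives the required bound with $w=e$. Otherwise delete $e$ by Lemma~\ref{lem:delete}; this keeps $k$ and $r$ and does not increase $f$. By (F4) a point in first position is treated in the same way. After finitely many deletions we are done or the first item is $A_0$ and the last is $A_k$.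

\emph{Step 2: the truncation at $a\in A_k$ has a mixed span.} By Lemma~\ref{lem:normal}, $H|a$ is a normal pattern of degree $k$ with $r(H|a)\ge r$. If $r(H|a)\ge1$, then $(N_{n-1})$ gives $f_{H|a}(n-1)\ge U_{k,r(H|a)+1}(n-1)\ge U_{k,r+1}(n-1)$, as required.

\emph{Step 3: $r(H|a)=0$.} Then $r=0$. The spans cover the vertex set and consecutive spans share a block, so $H$ and $H|a$ each use one color. Thus $a$ is adjacent to all or to none of the vertices below it, and $H$ is normal. Toggle so that $A_k$ is isolated. If $n=1$, then $U_{k,0}(1)=1\le f_H(1)$. Let $n\ge2$. By (F2) every $(n-1)$-vertex graph of $H$ is realized below $a$; appending $a$ gives $f_H(n-1)\ge U_{k,0}(n-1)$ graphs with an isolated last vertex. Lemma~\ref{lem:edge} gives $U_{k-1,0}(n-2)$ others, and the sum is $U_{k,0}(n)$ by (U2).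
\end{proof}

In the proof of $(N_n)$ we shall meet patterns that are not normal because useful points follow the last block. The next lemma shows that such a tail yields the same gain as normality, provided its colors differ from the color of the item before it, so that graphs ending in the tail and graphs ending before it are counted separately.

\begin{lemma}[tail]\label{lem:tail}
Let $m\ge0$ and assume $(P_{m'})$ for all $m'<m$. Let $K$ be a pattern of degree $k\ge1$ with $r=r(K)$ whose last items are $Z<w_1<\dots<w_\sigma$, where $\sigma\ge1$, $Z\ge A_k$, the $w_j$ are points, and $c(Z)\ne c(w_j)$ for all $j$. If some $w_j$ splits a monochromatic span, then $f_K(m)\ge U_{k,r+1}(m)$.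
\end{lemma}

\begin{proof}
Induct on $\sigma$, for all $m$ at once. The case $m=0$ is (U0), so let $m\ge1$. Let $S_j$ be the set of monochromatic spans split by $w_j$, and let $z\in Z$. There is a monochromatic span, so $r+1\le k$.

Two situations reduce $\sigma$ through Lemma~\ref{lem:delete}, which applies to the $w_j$ since they lie in no span. If $\sigma\ge2$ and $S_\sigma=\emptyset$, delete $w_\sigma$. If $\sigma\ge2$ and $S_j\subseteq S_\sigma$ for all $j$, delete $w_1,\dots,w_{\sigma-1}$: a span split by one of them is split by $w_\sigma$. In both situations the hypotheses persist with the same $k,r$, and we are done by induction. So we may assume that $S_\sigma\ne\emptyset$ and that either $\sigma=1$ or $S_j\not\subseteq S_\sigma$ for some $j<\sigma$. By Lemma~\ref{lem:trunc}, $K'=K|w_\sigma$ is a pattern of degree $k$ with $r(K')=r+|S_\sigma|$, whose monochromatic spans are those of $K$ not in $S_\sigma$, and $f_{K'}(m-1)$ graphs of $K$ on $[m]$ end in color $c(w_\sigma)\ne c(z)$.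

Suppose that $\sigma\ge2$ or $|S_\sigma|\ge2$. Then $f_{K'}(m-1)\ge U_{k,r+2}(m-1)$. Indeed, if $|S_\sigma|\ge2$ this is $(P_{m-1})$. If $\sigma\ge2$, the last items of $K'$ are $Z,w_1,\dots,w_{\sigma-1}$, the refined colors still separate $Z$ from the $w_j$, and some $w_j$ splits a monochromatic span of $K'$; the induction hypothesis for $\sigma-1$ and $m-1$ gives $U_{k,r(K')+1}(m-1)\ge U_{k,r+2}(m-1)$. Lemma~\ref{lem:words}(iii) gives $Q_r(m-1)$ graphs ending in color $c(z)$. Since $\min(r+1,k)-1=r$, the sum is $U_{k,r+1}(m)$ by (U3).

It remains to treat $\sigma=1$ and $S_1=\{I_h\}$. Now $(P_{m-1})$ gives $f_{K'}(m-1)\ge U_{k,r+1}(m-1)$. The prepattern $K|z$ has degree $k$ and $r(K|z)\ge r$. A monochromatic span $I_i$ of $K$ with $i\ne h$ is split by an item other than $w_1$, hence by an item $\le Z$, so (S) holds for $I_i$ in $K|z$. Lemma~\ref{lem:merge} gives $f_{K|z}(m-1)\ge U_{k-1,r}(m-1)$ graphs ending in color $c(z)$. The sum is $U_{k,r+1}(m)$ by (U1).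
\end{proof}

\section{Normal patterns}\label{sec:N}

Let $n\ge1$, and assume $(P_{n'})$ for $n'\le n$ and $(N_{n'})$ for $n'<n$. Let $H$ be a normal pattern of degree $k$ with $r=r(H)\ge1$, and put $\ell=k-1\ge0$. Toggle so that the vertices of $A_k$ are isolated, and let $\alpha=c(A_k)$.

\subsection{Reduction to the last vertex}

Among the $n$-vertex graphs of $H$, let $m_1$ be the number ending in a color other than $\alpha$, and $m_2$ the number whose last vertex has color $\alpha$ and is not isolated. By (F2), an isolated vertex of color $\alpha$ can be appended to every $(n-1)$-vertex graph of $H$, so $f_H(n)\ge f_H(n-1)+m_1+m_2$. By $(N_{n-1})$, $f_H(n-1)\ge U_{k,r+1}(n-1)$, and by (U1), $U_{k,r+1}(n)=U_{k,r+1}(n-1)+U_{\ell,r}(n-1)$. So it suffices to prove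
\begin{equation}\label{eq:goal}
m_1+m_2\ge U_{\ell,r}(n-1).
\end{equation}
Lemma~\ref{lem:words}(ii) gives
\begin{equation}\label{eq:m1}
m_1\ge Q_{r-1}(n-1)\ge1,
\end{equation}
which proves \eqref{eq:goal} when $n=1$ or $\ell=0$, since then $U_{\ell,r}(n-1)=1$. From now on $n\ge2$ and $\ell\ge1$. Each of the following conditions implies \eqref{eq:goal}:
\begin{itemize}
\item[(C1)] $m_1\ge U_{\ell,r}(n-1)$;
\item[(C2)] $m_2\ge U_{\ell,r+1}(n-2)$;
\item[(C3)] $m_1\ge U_{\ell,r-1}(n-1)$ and $m_2\ge U_{\ell-1,r-1}(n-2)$;
\item[(C4)] $m_1\ge U_{\ell-1,r-1}(n-2)$ and $m_2\ge U_{\ell,r}(n-2)$.
\end{itemize}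
For (C2), use $U_{\ell,r}(n-1)=U_{\ell,r+1}(n-2)+Q_{\min(r,\ell)-1}(n-2)$ from (U3) together with \eqref{eq:m1} and (U0). Conditions (C3) and (C4) suffice by (U4) and (U1), applied to $U_{\ell,r}(n-1)$.

The graphs counted by $m_1$ and $m_2$ have their last vertex below $A_k$, so we shall count them by truncating at vertices in or after $A_\ell$, which gives degree $\ell$. What matters is which items keep the spans $I_0,\dots,I_{\ell-1}$ split, and where these items lie relative to the point of truncation. Let $r_0$ be the number of mixed spans $I_i$ with $i<\ell$. For a vertex $u$ let $S_u$ be the set of $i<\ell$ such that $I_i$ is monochromatic and split by $u$, and call $u$ and its item \emph{useful} if $S_u\ne\emptyset$. The block $A_k$ is not useful, by (F5). The \emph{gap points} are the points between $A_\ell$ and $A_k$. A useful gap point $u$ has a neighbor in $I_i$ for each $i\in S_u$, and this neighbor lies below $u$. Two tools bound $m_1$ and $m_2$.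

\begin{itemize}
\item[(T1)] Let $z$ be a vertex in or after $A_\ell$ with $c(z)\ne\alpha$. Then $m_1\ge f_{H|z}(n-1)$, and $H|z$ is a prepattern of degree $\ell$ with $r(H|z)=r_0+|S_z|$. It is a pattern if no useful item follows the item of $z$.
\item[(T2)] Call $w$ \emph{admissible} if $c(w)=\alpha$, its item $X$ satisfies $A_\ell\le X<A_k$, no useful item follows $X$, and $w$ has a neighbor $v<w$. Then $H|w$ is a pattern of degree $\ell$. Let $K=(H|w)^y$ be obtained from it by either version of Lemma~\ref{lem:select} for the color $(c(v),1)$. Then $K$ is a pattern of degree $\ell$ with $r(K)\ge r_0+|S_w|$, and $m_2\ge f_K(n-2)$.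
\end{itemize}
Both follow from Lemmas~\ref{lem:trunc} and~\ref{lem:select}: a monochromatic $I_i$ with $i<\ell$ is split by a useful item, which under the stated conditions does not follow the item of truncation; and in (T2) at least $f_K(n-2)$ graphs of $H|w$ on $n-1$ vertices contain a neighbor of $w$.

\subsection{The last span is monochromatic}

Here $r_0=r$, all of $I_\ell$ has color $\alpha$, and no vertex is available for (T1). We verify (C2). By (T2) we need a pattern $K$ that gains one in the second index, either from a new mixed span or from normality.

\emph{Case A1: there is a useful gap point.} The last one, $w$, is admissible, and $r(K)\ge r+1$. So $(P_{n-2})$ gives (C2).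

\emph{Case A2: no gap point is useful, and the vertices of $A_\ell$ have a neighbor in $[A_0,A_\ell]$.} A vertex $w\in A_\ell$ has a neighbor below it (from the lower part of $A_\ell$ if $A_\ell\sim A_\ell$), so it is admissible. The pattern $H|w$ has first item $A_0$ and last item the lower part of $A_\ell$, and its colors record adjacency to $A_\ell$; so it is normal. Passing to $K$ refines the colors and deletes a point or cuts a block, so $K$ is normal too, with $r(K)\ge r\ge1$. Now $(N_{n-2})$ gives $f_K(n-2)\ge U_{\ell,r+1}(n-2)$.

\emph{Case A3: no gap point is useful, and the vertices of $A_\ell$ have no neighbor in $[A_0,A_\ell]$.} The monochromatic span $I_\ell$ is split, so by (F5) the last item $X$ with non-isolated vertices satisfies $A_\ell\le X<A_k$. If $X=A_\ell$, the neighbors of its vertices could only be gap points, which would be non-isolated and later than $X$. So $X=\{w\}$ is a gap point. Its neighbors are non-isolated and hence precede it, so $w$ is admissible. Let $K'$ be obtained from $K$ by deleting all points after $A_\ell$. These are gap points of $H$ and lie in no span of $K$. A monochromatic span of $K$ is contained in a monochromatic $I_i$ of $H$ with $i<\ell$,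 which no gap point splits; so Lemma~\ref{lem:delete} applies, and $K'$ is a pattern of degree $\ell$ with $r(K')=r(K)\ge r\ge1$. Its first item is $A_0$, its last item is $A_\ell$, and $A_\ell$ is isolated in $K'$, so $K'$ is normal. By $(N_{n-2})$, $f_K(n-2)\ge f_{K'}(n-2)\ge U_{\ell,r+1}(n-2)$.

\subsection{The last span is mixed and some gap point is useful}

When $I_\ell$ is mixed, $r_0=r-1$: truncation loses one mixed span, but $I_\ell$ contains a vertex of color other than $\alpha$, so (T1) becomes available. All monochromatic spans have index less than $\ell$. Let $w$ be the last useful gap point.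

\emph{Case B1: $c(w)\ne\alpha$.} By (T1), $H|w$ is a pattern with $r(H|w)\ge r$, and $(P_{n-1})$ gives (C1).

In the remaining cases $c(w)=\alpha$, so $w$ is admissible and $r(K)\ge r-1+|S_w|\ge r$.

\emph{Case B2: $c(w)=\alpha$ and some gap point $z>w$ has $c(z)\ne\alpha$.} By (T1), $H|z$ is a pattern with $r-1$ mixed spans, so $m_1\ge U_{\ell,r-1}(n-1)$ by $(P_{n-1})$. By $(P_{n-2})$, $m_2\ge U_{\ell,r}(n-2)\ge U_{\ell-1,r-1}(n-2)$. This is (C3).

\emph{Case B3: $w$ and all later gap points have color $\alpha$.} This is the hardest case, because truncating at a vertex of another color now cuts off the useful point $w$. If $|S_w|\ge2$, then $r(K)\ge r+1$ and $(P_{n-2})$ gives (C2). So let $S_w=\{h\}$. Since $I_\ell$ is mixed, some item $Z$ with $A_\ell\le Z<w$ has a color other than $\alpha$; let $Z$ be the last such item and $z\in Z$.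

Let $D$ be the set of gap points $u\ne w$ after $Z$ with $S_u\subseteq\{h\}$; it contains all gap points after $w$. Lemma~\ref{lem:delete} applies to $D$: its points lie only in $I_\ell$, which stays mixed because of $Z$ and $A_k$; the span $I_h$ is split by $w$; and no other monochromatic span is split by a point of $D$. The pattern $H-D$ is normal with the same $k,r$, the same isolated block $A_k$ and the same sets $S_u$, and its numbers $m_1,m_2$ are at most those of $H$. So we may replace $H$ by $H-D$. Now the items after $Z$ are gap points $w_1<\dots<w_s=w$ of color $\alpha$ and then $A_k$, and each $w_j$ with $j<s$ has some $i\ne h$ in $S_{w_j}$.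

Suppose $s=1$. By (T2) and $(P_{n-2})$, $m_2\ge U_{\ell,r}(n-2)$. The prepattern $H|z$ has degree $\ell$ and $r(H|z)\ge r-1$. The only items after $Z$ are $w$ and $A_k$, so a monochromatic $I_i$ with $i\ne h$ is split by an item $\le Z$, and (S) holds for it in $H|z$ by Lemma~\ref{lem:trunc}. By (T1), Lemma~\ref{lem:merge} and $(P_{n-1})$, $m_1\ge U_{\ell-1,r-1}(n-1)\ge U_{\ell-1,r-1}(n-2)$. This is (C4).

Suppose $s\ge2$. We want to apply Lemma~\ref{lem:tail} to $K$, so the selected vertex $y$ must not destroy the tail $Z,w_1,\dots,w_{s-1}$. We therefore take in (T2) a neighbor $v\in I_h$ of $w$ and the \emph{first} version of Lemma~\ref{lem:select}. Then the item $E$ of $y$ is at most the item of $v$, so $E\le A_{h+1}\le A_\ell\le Z$. Hence $Z$ survives (if $E=Z$, it is the block $A_\ell$, which is cut), and the last items of $K$ are $Z,w_1,\dots,w_{s-1}$, with the color of $Z$ different from the colors of the $w_j$. If $r(K)\ge r+1$, then $(P_{n-2})$ gives (C2). Otherwise $r(K)=r$. The $r-1$ spans with $i<\ell$ that are mixed in $H$, and the span $I_h$, are mixed in $K$, so there are no others. Take $i\in S_{w_1}$ with $i\ne h$. Then $I_i$ is monochromatic in $K$, so by Lemma~\ref{lem:select}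 it does not contain $y$ as a point; all its items survive, and $w_1$ splits it in $K$. Lemma~\ref{lem:tail} with $m=n-2$ gives $f_K(n-2)\ge U_{\ell,r+1}(n-2)$, which is (C2).

\subsection{The last span is mixed and no gap point is useful}

Again $r_0=r-1$. Let $H_0$ be the restriction of $H$ to $[A_0,A_\ell]$. All useful items lie in $H_0$, so $H_0$ is a pattern of degree $\ell$ with first item $A_0$, last item $A_\ell$ and $r(H_0)=r-1$. If $r=1$, then $H_0$ has one color, because its spans cover it and consecutive spans share a block.

\emph{Case B4: $c(A_\ell)\ne\alpha$.} We verify (C1). Let $r\ge2$ and $z\in A_\ell$. Then $H|z=H_0|z$ is a normal pattern of degree $\ell$ with at least $r-1\ge1$ mixed spans by Lemma~\ref{lem:normal}, so (T1) and $(N_{n-1})$ give $m_1\ge U_{\ell,r}(n-1)$. Let $r=1$. All $n$-vertex graphs of $H_0$ end in the color $c(A_\ell)\ne\alpha$, so $(P_n)$ and (U3) give $m_1\ge f_{H_0}(n)\ge U_{\ell,0}(n)=U_{\ell,1}(n-1)$. This is the one place where $(P_n)$ is needed with the same $n$, and it explains the order of the induction.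

In the last two cases $c(A_\ell)=\alpha$, so the mixed span $I_\ell$ contains a gap point $z$ with $c(z)\ne\alpha$. Append $z$ to a realization of each $(n-1)$-vertex graph of $H_0$. The resulting graphs are distinct, since deleting the last vertex recovers the original one. Hence, using $(P_{n-1})$,
\begin{equation}\label{eq:H0}
m_1\ge f_{H_0}(n-1)\ge U_{\ell,r-1}(n-1).
\end{equation}

\emph{Case B5: $c(A_\ell)=\alpha$ and the vertices of $A_\ell$ have a neighbor in $H_0$.} As in Case A2, a vertex $w\in A_\ell$ has a neighbor below it and is admissible. By (T2), $r(K)\ge r-1$, and $(P_{n-2})$ gives $m_2\ge U_{\ell,r-1}(n-2)\ge U_{\ell-1,r-1}(n-2)$. With \eqref{eq:H0} this is (C3).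

\emph{Case B6: $c(A_\ell)=\alpha$ and $A_\ell$ is isolated in $H_0$.} Then $H_0$ is normal. If $r\ge2$, then $r(H_0)\ge1$, and $(N_{n-1})$ improves \eqref{eq:H0} to $m_1\ge f_{H_0}(n-1)\ge U_{\ell,r}(n-1)$, which is (C1). If $r=1$, then $H_0$ has the single color $\alpha$, and Lemma~\ref{lem:edge} applied to $H_0$ gives $m_2\ge U_{\ell-1,0}(n-2)$. With \eqref{eq:H0} this is (C3).

\medskip
Cases A1--A3 cover a monochromatic $I_\ell$, and Cases B1--B3 and B4--B6 cover a mixed $I_\ell$ with and without a useful gap point. So \eqref{eq:goal} always holds, and $(N_n)$ is proved. This completes the proof of Theorem~\ref{thm:count}, and with it the proof of Theorem~\ref{thm:main}.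

\begin{thebibliography}{9}
\bibitem{BBM} B\'ela Bollob\'as, Graham Brightwell, Robert Morris, \emph{Shadows of ordered graphs}, arXiv:0906.3724 (2009).
\end{thebibliography}
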